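\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Locally trivial CR line bundles over a compact Lorentzian CR manifold of CR dimension three}

\begin{abstract}
A $\overline\partial_M$-closed $(0,1)$-form $\theta$ on a CR manifold $M$ turns the trivial bundle $M\times\mathbb C$ into a CR line bundle, which has local CR frames exactly where $\theta$ is locally exact. Brinkschulte and Hill showed that over every compact Lorentzian CR manifold of hypersurface type and CR dimension $n\ne3$ the trivial CR line bundle can be deformed into bundles without CR frames over any nonempty open set, and they conjectured the same for $n=3$. We disprove the conjecture. We construct a compact real-analytic Lorentzian CR manifold of CR dimension $3$ on which every closed $(0,1)$-form is locally exact, so that every CR line bundle structure on the trivial bundle is locally trivial. We also prove that for compact Lorentzian CR manifolds of any CR dimension the conclusion holds whenever $\overline\partial_M$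 has closed range in degree $(0,2)$.
\end{abstract}


\section{Introduction}

\subsection{The question}

On a complex manifold, a $\overline\partial$-closed $(0,1)$-form $\theta$ defines a holomorphic structure on the trivial line bundle, whose holomorphic sections are the solutions of $\overline\partial\sigma=\theta\sigma$. By the Dolbeault lemma $\theta=\overline\partial u$ locally, and $e^u$ is a local holomorphic frame. On a CR manifold the same construction makes sense, but the Dolbeault lemma may fail. There can then be CR line bundles that have no local CR frame at all, and one may ask how common they are. We first fix the definitions.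

Let $M$ be a smooth manifold of real dimension $2n+1$. A CR structure of hypersurface type and CR dimension $n$ on $M$ is a complex subbundle $T^{0,1}M\subset\mathbb CTM$ of rank $n$ that is involutive and meets its conjugate $T^{1,0}M$ only in $0$. A $(0,q)$-form is a section of $\Lambda^q(T^{0,1}M)^*$, and $\mathcal C^\infty_{0,q}(M)$ is the space of smooth ones. The tangential Cauchy--Riemann operator is $(\overline\partial_Mu)(\overline L)=\overline Lu$ on functions and
\[
(\overline\partial_M\theta)(\overline L,\overline L')=\overline L\,\theta(\overline L')-\overline L'\,\theta(\overline L)-\theta([\overline L,\overline L'])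
\]
on $(0,1)$-forms. We write $H^{0,1}(V)$ for the closed modulo the exact smooth $(0,1)$-forms on an open set $V\subset M$.

Let $\eta$ be a local nowhere zero real $1$-form that annihilates $T^{1,0}M\oplus T^{0,1}M$; it is unique up to a nowhere zero real factor. The \emph{Levi form} is the Hermitian form $i\eta([L,\overline{L'}])$ on $T^{1,0}M$. It measures how far $T^{1,0}M\oplus T^{0,1}M$ is from being involutive. We call $M$ \emph{Lorentzian} if at every point the Levi form is nondegenerate with exactly one eigenvalue of one sign and $n-1$ of the opposite sign.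

A closed form $\theta\in\mathcal C^\infty_{0,1}(M)$ gives a CR structure on $L=M\times\mathbb C_z$: for a local frame $\overline L_1,\dots,\overline L_n$ of $T^{0,1}M$, let $T^{0,1}L$ be spanned by
\[
\frac{\partial}{\partial\overline z},\qquad \overline L_j+\theta(\overline L_j)\,z\frac{\partial}{\partial z}\quad(j=1,\dots,n).
\]
This does not depend on the frame. The bracket of the $j$-th and $k$-th of the latter fields is $[\overline L_j,\overline L_k]+(\overline L_j\theta(\overline L_k)-\overline L_k\theta(\overline L_j))z\,\partial/\partial z$, so involutivity is exactly the condition $\overline\partial_M\theta=0$. A smooth section $s(x)=(x,\sigma(x))$ over an open set $V$ is a \emph{CR section} if $ds(T^{0,1}M)\subset T^{0,1}L$. Since $ds(\overline L_j)=\overline L_j+(\overline L_j\sigma)\,\partial/\partial z+(\overline L_j\overline\sigma)\,\partial/\partial\overline z$, this means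
\begin{equation}\label{eq:CRsection}
\overline\partial_M\sigma=\theta\sigma\quad\text{on }V.
\end{equation}
A \emph{CR frame} over $V$ is a nowhere vanishing CR section over $V$, and $L$ is \emph{locally CR trivializable over} $V$ if it has one. The choice $\theta=0$ gives the trivial CR line bundle $L_0$, and a family $L_a$ ($a\ge0$) given by forms $\theta_a$ converges to $L_0$ as $a\to0$ if $\theta_a\to0$ in the $\mathcal C^\infty$ topology.

For compact Lorentzian $M$ of CR dimension $n\neq3$, Brinkschulte and Hill \cite{BH} proved that there is a family $L_a$, $a\ge0$, of CR line bundle structures on $M\times\mathbb C$ such that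
\begin{equation}\label{eq:family}
\begin{gathered}
L_a\to L_0\ \text{ as } a\to0,\ \text{ and, for every } a>0,\\
L_a\text{ is not locally CR trivializable over any nonempty open subset of }M.
\end{gathered}
\end{equation}
They conjectured that this also holds for $n=3$.

\subsection{What one would guess}

If $\theta=\overline\partial_Mu$ near a point, then $e^u$ is a local CR frame. So the bundles in \eqref{eq:family} come from closed forms that are nowhere locally exact. When the Levi form has exactly one eigenvalue of one sign, there are many \emph{local} approximately closed $(0,1)$-forms that are far from exact. We shall see in Section~\ref{sec:range} that at each point $p$ one can write down forms $\theta_\lambda$, concentrated at $p$ as $\lambda\to\infty$, which are closed up to a rapidly decreasing error. To make such a form closed on all of $M$ one must solve $\overline\partial_Mg_\lambda=\overline\partial_M\theta_\lambda$ with small $g_\lambda$, and for this one wants $\overline\partial_M\mathcal C^\infty_{0,1}(M)$ to be closed in $\mathcal C^\infty_{0,2}(M)$. For a nondegenerate Levi form with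 $n_+$ positive and $n_-$ negative eigenvalues, the standard sufficient condition is $Y(2)$, which here says $2\notin\{n_+,n_-\}=\{1,n-1\}$. It fails exactly for $n=3$. One might guess that only the method fails there. That guess is wrong.

\subsection{Results}

\begin{theorem}\label{thm:example}
There is a compact connected real-analytic Lorentzian CR manifold $M$ of hypersurface type and CR dimension $3$ such that:
\begin{enumerate}
\item[(1)] $H^{0,1}(M)\cong\mathbb C^3$, and every closed $\theta\in\mathcal C^\infty_{0,1}(M)$ is exact in a neighborhood of every point;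
\item[(2)] every CR line bundle structure on $M\times\mathbb C$ is locally CR trivializable near every point; in particular there is no family $L_a$ with the properties \eqref{eq:family};
\item[(3)] the CR line bundle structures on $M\times\mathbb C$, modulo $\theta\sim\theta+h^{-1}\overline\partial_Mh$ with $h\in\mathcal C^\infty(M,\mathbb C^*)$, are classified by $\mathbb C^3/\Lambda$, where $\Lambda=\pi\mathbb Z[i]\oplus\pi\mathbb Z[i]\oplus i\mathbb Z$.
\end{enumerate}
\end{theorem}

Hence the conjecture of \cite{BH} is false. The equivalence in (3) is the natural one: if $\overline\partial_M\sigma=\theta\sigma$, then $\overline\partial_M(h\sigma)=(\theta+h^{-1}\overline\partial_Mh)(h\sigma)$, so $(x,z)\mapsto(x,h(x)z)$ is an isomorphism between the two bundles.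

\begin{theorem}\label{thm:criterion}
Let $M$ be a compact Lorentzian CR manifold of hypersurface type of any CR dimension $n\ge1$.
\begin{enumerate}
\item[(1)] A family $L_a$ with the properties \eqref{eq:family} exists if and only if, for every nonempty open $V\subset M$, the restriction $H^{0,1}(M)\to H^{0,1}(V)$ is nonzero.
\item[(2)] This is the case whenever $\overline\partial_M\mathcal C^\infty_{0,1}(M)$ is closed in $\mathcal C^\infty_{0,2}(M)$.
\end{enumerate}
\end{theorem}

For $n\ne3$ the range is closed by a theorem of Kohn \cite{FK} (see Section~\ref{subsec:Y2}), so Theorem~\ref{thm:criterion} recovers the result of \cite{BH}. Combined, the two theorems show that the range is not closed for the manifold of Theorem~\ref{thm:example}; so for $n=3$ the hypothesis in (2) cannot simply be dropped. Section~\ref{sec:where} shows by explicit forms how closedness fails there.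

\subsection{The idea of the construction}

Section~\ref{sec:circle} treats the smallest case: a compact strictly pseudoconvex CR manifold $N$ of dimension $3$ with a free $T^2$-action. There $\overline\partial_N$ reduces, on each Fourier mode $k\in\mathbb Z^2$, to an operator $\partial_t+a_k(t)$ on the circle, which has a nonzero kernel if and only if $\int_0^{2\pi}a_k\,dt=0$. A suitable perturbation of the CR structure makes all these integrals nonzero for $k\neq0$, and all nonconstant CR functions disappear. This is a phenomenon in degree $0$, for a Levi form with no negative and one positive eigenvalue. To move it to degree $1$, with one negative and two positive eigenvalues, we replace $T^2$ by a $T^2$-bundle $P$ over a complex $2$-torus, whose curvature has signature $(1,1)$ in every nonzero direction $k$. The same signature also gives an \emph{a priori} estimate that makes the small denominators harmless.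

\section{Local frames, local exactness and Baire category}\label{sec:baire}

\begin{lemma}\label{lem:frames}
Let $\theta\in\mathcal C^\infty_{0,1}(M)$ be closed and $V\subset M$ open. If $\theta=\overline\partial_Mu$ on $V$, then $e^u$ is a nowhere vanishing CR section over $V$. Conversely, if there is a nowhere vanishing CR section over $V$, then $\theta$ is exact on every coordinate ball $V'\subset V$.
\end{lemma}

\begin{proof}
The first claim is $\overline\partial_Me^u=e^u\,\overline\partial_Mu$ and \eqref{eq:CRsection}. For the second, write the section as $\sigma=e^u$ on the simply connected set $V'$; then \eqref{eq:CRsection} reads $\overline\partial_Mu=\theta$.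
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(1)]
If a family as in \eqref{eq:family} exists, then by Lemma~\ref{lem:frames} the form $\theta_1$ is not exact on any nonempty open $V$, so all restrictions $H^{0,1}(M)\to H^{0,1}(V)$ are nonzero.

Conversely, suppose that all restrictions are nonzero. We first find \emph{one} closed form that is exact on no nonempty open set. Let
\[
\mathcal Z=\{\theta\in\mathcal C^\infty_{0,1}(M):\overline\partial_M\theta=0\},
\]
a Fr\'echet space, let $\{V_i\}$ be a countable basis of nonempty open sets, and let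
\[
\mathcal E_i=\{(\theta,u)\in\mathcal Z\times\mathcal C^\infty(V_i):\overline\partial_Mu=\theta|_{V_i}\},
\]
a closed subspace of a Fr\'echet space. By the open mapping theorem, a continuous linear map between Fr\'echet spaces is onto or has meager image. The projection $\mathcal E_i\to\mathcal Z$ is not onto by assumption, so its image, the set of forms in $\mathcal Z$ that are exact on $V_i$, is meager. By Baire's theorem some $\theta\in\mathcal Z$ lies in none of these images. As every nonempty open set contains some $V_i$, this $\theta$ is exact on no nonempty open set.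

Now put $\theta_a=a\theta$. Then $\theta_a\to0$. If for some $a>0$ there were a nowhere vanishing CR section over a nonempty open set, then $a\theta$, hence $\theta$, would be exact on some ball by Lemma~\ref{lem:frames}, a contradiction.
\end{proof}

This part does not use the Levi form. The rest of the paper concerns the restriction maps in cohomology.

\section{The smallest case: a circle of tori}\label{sec:circle}

Throughout, $S^1=\mathbb R/2\pi\mathbb Z$ with coordinate $t$. The following elementary lemma is the main device.

\begin{lemma}\label{lem:circle}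
Let $Q$ be a smooth manifold, $a\in\mathcal C^\infty(S^1,\mathbb R)$ and $A(t)=\int_0^ta(s)\,ds$.
\begin{enumerate}
\item[(i)] If $A(2\pi)\ne0$, then for every $g\in\mathcal C^\infty(Q\times S^1)$ the equation $\partial_tu+au=g$ has exactly one solution $u\in\mathcal C^\infty(Q\times S^1)$, namely
\[
u(q,t)=e^{-A(t)}\Big[\frac1{e^{A(2\pi)}-1}\int_0^{2\pi}e^{A(s)}g(q,s)\,ds+\int_0^te^{A(s)}g(q,s)\,ds\Big].
\]
\item[(ii)] If $A(2\pi)=0$, then $e^{-A}$ is periodic and the solutions of $\partial_tu+au=0$ are the functions $u=c\,e^{-A}$ with $c\in\mathcal C^\infty(Q)$.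
\end{enumerate}
\end{lemma}

\begin{proof}
On $Q\times\mathbb R$ the solutions are $u=e^{-A(t)}\big(c(q)+\int_0^te^{A}g\,ds\big)$. Since $a$ and $g$ are $2\pi$-periodic in $t$, the shifted function $u(q,t+2\pi)$ is again a solution, so $u$ is periodic if and only if $u(q,2\pi)=u(q,0)$, that is, $(e^{A(2\pi)}-1)\,c=\int_0^{2\pi}e^{A}g\,ds$. In case (i) this determines $c$, smoothly in $q$; in case (ii) with $g=0$ it holds for every $c$.
\end{proof}

Let $N=T^2\times S^1$ with coordinates $\xi_1,\xi_2\in\mathbb R/2\pi\mathbb Z$ on $T^2$ and $t\in S^1$, and write $\partial_j=\partial/\partial\xi_j$. For a positive function $r$ on $S^1$ let $T^{0,1}N$ be spanned by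
\begin{equation}\label{eq:Z}
\overline Z=\partial_t+i\,r(t)B,\qquad B=-\sin t\,\partial_1+\cos t\,\partial_2 .
\end{equation}
The annihilator of $Z,\overline Z$ is spanned by $\eta=\cos t\,d\xi_1+\sin t\,d\xi_2$, which rotates once as $t$ goes around the circle. With $B'=-\cos t\,\partial_1-\sin t\,\partial_2$ we have
\begin{equation}\label{eq:ZZ}
[Z,\overline Z]=[\partial_t-irB,\partial_t+irB]=2i(r'B+rB'),\qquad \eta(B)=0,\quad\eta(B')=-1,
\end{equation}
so $i\eta([Z,\overline Z])=2r>0$. Thus it is the rotation of $\eta$ that makes $N$ strictly pseudoconvex.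

A function $h$ with $\partial_jh=ik_jh$, $k\in\mathbb Z^2$, is said to have \emph{weight} $k$. On functions of weight $k$,
\begin{equation}\label{eq:ak}
\overline Z=\partial_t+a_k(t),\qquad a_k(t)=r(t)\,(k_1\sin t-k_2\cos t).
\end{equation}
Since $\overline Z$ commutes with translations in $\xi$, every Fourier component in $\xi$ of a CR function on $N$ is again a CR function.

Let first $r\equiv1$ and $k\ne0$. Writing $k=|k|(\cos t_k,\sin t_k)$ we get $a_k=|k|\sin(t-t_k)$, with mean zero. By Lemma~\ref{lem:circle}(ii) each such $k$ contributes the CR function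
\[
e^{ik\cdot\xi-|k|(1-\cos(t-t_k))},
\]
which for large $|k|$ is concentrated at distance of order $|k|^{-1/2}$ from the torus $t=t_k$ where $\eta$ points in the direction $k$.

Now let
\begin{equation}\label{eq:r}
r(t)=1+\tfrac14(\sqrt2\cos t+\sin t).
\end{equation}
It is positive, since $|\sqrt2\cos t+\sin t|\le\sqrt3$. With $A_k(t)=\int_0^ta_k(s)\,ds$ we have
\begin{equation}\label{eq:Ak}
A_k(2\pi)=\tfrac\pi4\,(k_1-\sqrt2\,k_2)\ne0\qquad(k\in\mathbb Z^2\setminus\{0\}),
\end{equation}
because $\sqrt2$ is irrational. By Lemma~\ref{lem:circle}(i), no nonzero function of weight $k\ne0$ is CR, and a CR function of weight $0$ depends on $t$ only and has $\partial_tu=0$. Hence every CR function on $N$ is constant. The bumps above still exist as \emph{approximate} CR functions: cut off away from $t=t_k$, the function $e^{ik\cdot\xi}e^{-A_k}$, suitably normalized, satisfies the CR equation up to an exponentially small error. But none of them closes up exactly around the circle.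

\section{The manifold}\label{sec:manifold}

We want the same effect for $(0,1)$-forms. For this we replace the $T^2$ in $N$ by the total space $P$ of a $T^2$-bundle over the torus $\mathbb R^4/\mathbb Z^4$. The curvature of $P$ in the direction of each nonzero covector $k$ on the fiber should be a Hermitian form of signature $(1,1)$, so that $P$ supplies one negative direction for the Levi form and one positive one. A linear family of such forms is
\begin{equation}\label{eq:Qk}
Q_k=\begin{pmatrix}k_1&k_2\\k_2&-k_1\end{pmatrix},\qquad k\in\mathbb R^2,
\end{equation}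
with eigenvalues $\pm|k|$. We now realize it.

\subsection{The torus bundle $P$}
On $\mathbb R^4\times(\mathbb R/2\pi\mathbb Z)^2$ with coordinates $(x_1,x_2,y_1,y_2,\xi_1,\xi_2)$ let $(\mu,\nu)\in\mathbb Z^2\times\mathbb Z^2$ act by $x\mapsto x+\mu$, $y\mapsto y+\nu$ and
\begin{equation}\label{eq:action}
\xi_1\mapsto\xi_1-2\pi(\mu_1y_1-\mu_2y_2),\qquad \xi_2\mapsto\xi_2-2\pi(\mu_1y_2+\mu_2y_1).
\end{equation}
Applying $(\mu,\nu)$ and then $(\mu',\nu')$ gives the map of $(\mu+\mu',\nu+\nu')$ followed by the translations by $-2\pi(\mu_1'\nu_1-\mu_2'\nu_2)$ and $-2\pi(\mu_1'\nu_2+\mu_2'\nu_1)$ in $\xi_1,\xi_2$, which are trivial modulo $2\pi$. So \eqref{eq:action} is an action of $\mathbb Z^4$. It is free and properly discontinuous and commutes with translations in $\xi$, so the quotient $P$ is a compact principal $T^2$-bundle over $\mathbb R^4/\mathbb Z^4$. The forms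
\[
\alpha_1=d\xi_1+2\pi(x_1dy_1-x_2dy_2),\qquad\alpha_2=d\xi_2+2\pi(x_1dy_2+x_2dy_1)
\]
are invariant: the change of $d\xi_j$ cancels that of the second term. The lifts of $\partial_{x_j},\partial_{y_j}$ annihilated by $\alpha_1$ and $\alpha_2$ are
\[
X_j=\partial_{x_j},\quad Y_1=\partial_{y_1}-2\pi x_1\partial_1-2\pi x_2\partial_2,\quad Y_2=\partial_{y_2}+2\pi x_2\partial_1-2\pi x_1\partial_2,
\]
with $\partial_j=\partial/\partial\xi_j$; they descend to $P$, commute with $\partial_1,\partial_2$, and satisfy
\begin{equation}\label{eq:XY}
\begin{gathered}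
[X_1,Y_1]=-2\pi\partial_1,\quad[X_2,Y_2]=2\pi\partial_1,\quad[X_1,Y_2]=[X_2,Y_1]=-2\pi\partial_2,\\
[X_1,X_2]=[Y_1,Y_2]=0.
\end{gathered}
\end{equation}

\subsection{The CR structure}
Let $M=P\times S^1$, so $\dim_{\mathbb R}M=7$ and $M$ is compact and connected. Put
\[
\overline W_j=\tfrac12(X_j+iY_j)\quad(j=1,2),
\]
let $\overline Z$, $B$ and $r$ be given by \eqref{eq:Z} and \eqref{eq:r}, and let $T^{0,1}M$ be spanned by $\overline W_1,\overline W_2,\overline Z$. These fields and their conjugates are linearly independent, because $X_1,X_2,Y_1,Y_2,\partial_t,B$ are and $r>0$. By \eqref{eq:XY},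
\[
[\overline W_1,\overline W_2]=\tfrac i4\big([X_1,Y_2]-[X_2,Y_1]\big)=0 .
\]
Moreover $[\overline W_j,\overline Z]=[W_j,\overline Z]=0$, since $X_j,Y_j$ commute with $\partial_1,\partial_2,\partial_t$ and with functions of $t$. So $T^{0,1}M$ has a global \emph{commuting} frame, and $M$ is a real-analytic CR manifold of hypersurface type with $n=3$.

\subsection{The Levi form}
The form $\eta=\cos t\,\alpha_1+\sin t\,\alpha_2$ is real and nowhere zero and annihilates $W_j,\overline W_j,Z,\overline Z$. From $[W_j,\overline W_l]=\frac i4([X_j,Y_l]+[X_l,Y_j])$ and \eqref{eq:XY},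
\begin{equation}\label{eq:WW}
[W_1,\overline W_1]=-i\pi\partial_1,\quad[W_2,\overline W_2]=i\pi\partial_1,\quad[W_1,\overline W_2]=[W_2,\overline W_1]=-i\pi\partial_2 .
\end{equation}
As $\eta(\partial_1)=\cos t$ and $\eta(\partial_2)=\sin t$, and as \eqref{eq:ZZ} holds on $M$ as well, the Levi form $i\eta([\cdot,\overline{\,\cdot\,}])$ in the frame $W_1,W_2,Z$ is
\[
\pi\begin{pmatrix}\cos t&\sin t\\\sin t&-\cos t\end{pmatrix}\oplus(2r),
\]
with eigenvalues $\pi,-\pi,2r$. Since $r>0$, there are exactly one negative and two positive eigenvalues, and $M$ is Lorentzian.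

\section{Closed $(0,1)$-forms on $M$}\label{sec:cohomology}

We prove parts (1) and (2) of Theorem~\ref{thm:example}. A form $\theta\in\mathcal C^\infty_{0,1}(M)$ is a triple $(f_1,f_2,g)$ of functions on $M$, $f_j=\theta(\overline W_j)$, $g=\theta(\overline Z)$. As the frame commutes, $\overline\partial_M\theta=0$ means
\begin{equation}\label{eq:closed}
\overline W_1f_2=\overline W_2f_1,\qquad\overline W_jg=\overline Zf_j\quad(j=1,2).
\end{equation}
Our aim is the following.

\begin{proposition}\label{prop:H01}
Every closed $\theta\in\mathcal C^\infty_{0,1}(M)$ can be written as $\theta=\overline\partial_Mu+c$ with $u\in\mathcal C^\infty(M)$ and a constant form $c=(c_1,c_2,c_3)\in\mathbb C^3$.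
\end{proposition}

The idea is to decompose $\theta$ into Fourier modes in $\xi$. On each mode $k\ne0$ the single equation $\overline Zu=g$ is uniquely solvable and determines $u$, and the equations $\overline W_ju=f_j$, which then hold automatically, provide the estimates.

The torus $T^2$ acts on $M$ by translations in $\xi$. Each $h\in\mathcal C^\infty(M)$ is the sum of its components $h_k$ of weight $k\in\mathbb Z^2$,
\[
h_k(x,y,\xi,t)=\frac1{4\pi^2}\int_{T^2}h(x,y,\xi+\xi',t)\,e^{-ik\cdot\xi'}d\xi' ,
\]
and $\|h_k\|_{\mathcal C^m}=O(|k|^{-N})$ for all $m,N$, because $|k|^{2N}h_k$ is the weight-$k$ component of $(-\partial_1^2-\partial_2^2)^Nh$. The fields $X_j,Y_j,\partial_t,\partial_j$ and multiplication by functions of $t$ preserve weights. So if $\theta=(f_1,f_2,g)$ is closed, then every $\theta_k=(f_{1,k},f_{2,k},g_k)$ is closed, and on weight $k$ formula \eqref{eq:ak} holds. Fix a closed $\theta$.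

\subsection{Modes $k\neq0$: existence}
By \eqref{eq:Ak} and Lemma~\ref{lem:circle}(i) with $Q=P$ there is exactly one smooth $u_k$ with $\partial_tu_k+a_ku_k=g_k$. By the formula it has weight $k$, so $\overline Zu_k=g_k$. The remaining two equations come for free: by \eqref{eq:closed} and commutativity,
\[
\overline Z(\overline W_ju_k-f_{j,k})=\overline W_jg_k-\overline Zf_{j,k}=0,
\]
and $\overline Z$ is injective on weight $k$. Hence $\overline W_ju_k=f_{j,k}$, and $\overline\partial_Mu_k=\theta_k$.

\subsection{Modes $k\ne0$: estimates}
We must show that $\sum_{k\ne0}u_k$ converges. The formula for $u_k$ is of no use: the denominators $e^{A_k(2\pi)}-1$ can be small, and the factors $e^{A_k(s)-A_k(t)}$ can be exponentially large in $|k|$. But we now know that $u_k$ also solves $\overline W_ju_k=f_{j,k}$. These equations do not involve $t$, and they do control $u_k$, because $Q_k$ always has a negative eigenvalue.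

\begin{lemma}\label{lem:L2}
If $u\in\mathcal C^\infty(M)$ has weight $k$, then $\pi|k|\,\|u\|^2\le\|\overline W_1u\|^2+\|\overline W_2u\|^2$ in $L^2(M)$ with respect to the measure $dx\,dy\,d\xi\,dt$.
\end{lemma}

\begin{proof}
The measure is invariant under \eqref{eq:action}, and $X_j,Y_j,\partial_j,\partial_t$ are divergence free, so $\overline W_j^*=-W_j$. For a real unit vector $v$ put $W_v=v_1W_1+v_2W_2$. By \eqref{eq:WW}, on weight $k$,
\[
[W_v,\overline W_v]=-i\pi(v_1^2-v_2^2)\partial_1-2i\pi v_1v_2\,\partial_2=\pi\,v^TQ_kv .
\]
Choose $v$ with $v^TQ_kv=-|k|$. By the Cauchy--Schwarz inequality and integration by parts,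
\begin{align*}
\sum_j\|\overline W_ju\|^2&\ge\|\overline W_vu\|^2=(-W_v\overline W_vu,u)=(-\overline W_vW_vu,u)-([W_v,\overline W_v]u,u)\\
&=\|W_vu\|^2+\pi|k|\,\|u\|^2\ge\pi|k|\,\|u\|^2.\qedhere
\end{align*}
\end{proof}

Thus $\|u_k\|^2\le(\pi|k|)^{-1}\sum_j\|f_{j,k}\|^2$, which is rapidly decreasing in $k$. For higher derivatives we use the elliptic operator
\[
\Delta=\sum_j(X_j^2+Y_j^2)+\partial_1^2+\partial_2^2+\partial_t^2
\]
on the compact manifold $M$. Since $4W_j\overline W_j=X_j^2+Y_j^2+i[X_j,Y_j]$ and $[X_1,Y_1]+[X_2,Y_2]=0$ by \eqref{eq:XY}, we have $\sum_j(X_j^2+Y_j^2)u_k=4\sum_jW_jf_{j,k}$. From $\partial_tu_k=g_k-a_ku_k$ we get $\partial_t^2u_k=\partial_tg_k-a_kg_k+(a_k^2-a_k')u_k$. Altogether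
\[
\Delta u_k=F_k+b_ku_k,\quad F_k=4\sum_jW_jf_{j,k}+\partial_tg_k-a_kg_k,\quad b_k=-|k|^2-a_k'+a_k^2 .
\]
Here $F_k$ is rapidly decreasing in $k$ in every Sobolev norm, since $a_k$ is linear in $k$, and $\|b_k\|_{\mathcal C^m}=O(|k|^2)$ for every $m$. The elliptic estimate $\|u\|_{H^{s+2}}\le C_s(\|\Delta u\|_{H^s}+\|u\|_{L^2})$, whose constant does not depend on $k$, gives
\[
\|u_k\|_{H^{s+2}}\le C_s'\big(\|F_k\|_{H^s}+|k|^2\|u_k\|_{H^s}\big),\qquad s=0,2,4,\dots
\]
Starting from the $L^2$ bound, induction shows that $\|u_k\|_{H^s}$ is rapidly decreasing in $k$ for every $s$. By Sobolev embedding $u'=\sum_{k\ne0}u_k$ converges in $\mathcal C^\infty(M)$, and $\overline\partial_Mu'=\sum_{k\ne0}\theta_k$.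

\subsection{The mode $k=0$}
Functions of weight $0$ are functions on the torus $(\mathbb R^4/\mathbb Z^4)\times S^1$, and there $\overline W_j=\frac12(\partial_{x_j}+i\partial_{y_j})$ and $\overline Z=\partial_t$. On $e^{2\pi i(\mu\cdot x+\nu\cdot y)+ilt}$ with $\mu,\nu\in\mathbb Z^2$, $l\in\mathbb Z$, the three operators act as multiplication by the entries of
\[
\varsigma=\big(\pi i(\mu_1+i\nu_1),\ \pi i(\mu_2+i\nu_2),\ il\big).
\]
If $(\mu,\nu,l)\ne0$, then $|\varsigma|\ge1$. For the corresponding Fourier coefficient $\hat\theta\in\mathbb C^3$ of $\theta_0$, \eqref{eq:closed} says that $\varsigma\wedge\hat\theta=0$, so $\hat\theta$ is a multiple of $\varsigma$, namely $\hat\theta=\varsigma\hat u$ with $\hat u=\langle\hat\theta,\varsigma\rangle/|\varsigma|^2$. Since $|\hat u|\le|\hat\theta|$, these coefficients decrease rapidly and define a smooth $u_0$. Only the coefficient with $(\mu,\nu,l)=0$ is left, so $\theta_0=\overline\partial_Mu_0+c$, where $c\in\mathbb C^3$ is the mean value of $(f_1,f_2,g)$ over $M$. With $u=u'+u_0$ this proves Proposition~\ref{prop:H01}.\qed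

\subsection{Proof of Theorem~\ref{thm:example}(1), (2)}
Constant forms are closed by \eqref{eq:closed}. If a constant form $c$ equals $\overline\partial_Mu$, then taking mean values over $M$ gives $c=0$, because $\overline W_j$ and $\overline Z$ are divergence free. With Proposition~\ref{prop:H01}, $H^{0,1}(M)\cong\mathbb C^3$.

Near any point of $M$ the functions $\overline w_j=x_j-iy_j$ and $t$ have smooth branches, and
\[
\overline W_j\overline w_l=\delta_{jl},\quad\overline Z\,\overline w_l=0,\quad\overline W_jt=0,\quad\overline Zt=1.
\]
So if $\theta=\overline\partial_Mu+c$, then locally $\theta=\overline\partial_M(u+c_1\overline w_1+c_2\overline w_2+c_3t)$. This proves (1), and (2) follows by Lemma~\ref{lem:frames}: the function $\exp(u+c_1\overline w_1+c_2\overline w_2+c_3t)$ is a local CR frame.\qed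

\begin{remark}
The function \eqref{eq:r} may be replaced by any positive real-analytic $r$ for which $\int_0^{2\pi}r\sin t\,dt$ and $\int_0^{2\pi}r\cos t\,dt$ are linearly independent over $\mathbb Q$. Nothing quantitative about their ratio is needed, since Lemma~\ref{lem:L2} does not see $A_k(2\pi)$.
\end{remark}

\section{The classification}\label{sec:classification}

\begin{proof}[Proof of Theorem~\ref{thm:example}(3)]
The forms $h^{-1}\overline\partial_Mh$ with $h\in\mathcal C^\infty(M,\mathbb C^*)$ are a group under addition, which contains all exact forms: take $h=e^u$. So the structures modulo equivalence are the quotient of $H^{0,1}(M)=\mathbb C^3$ by the subgroup of the classes of these forms, and we have to show that this subgroup is $\Lambda$. Homotopy classes of maps $M\to\mathbb C^*$ correspond to $\operatorname{Hom}(\pi_1(M),\mathbb Z)$, and $\pi_1(M)=\pi_1(P)\times\mathbb Z$.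

The group $\pi_1(P)$ acts on the universal cover $\mathbb R^4\times\mathbb R^2$ and is generated by the maps \eqref{eq:action}, read on $\mathbb R^4\times\mathbb R^2$, and the translations of $\xi_1,\xi_2$ by $2\pi$, which are the loops in the fiber. Let $S$ be the map with $\mu=e_1$, $\nu=0$, and $R_j$ the one with $\mu=0$, $\nu=e_j$. Both $SR_1$ and $R_1S$ send $x\mapsto x+e_1$, $y\mapsto y+e_1$ and $\xi_2\mapsto\xi_2-2\pi y_2$, but the first sends $\xi_1$ to $\xi_1-2\pi(y_1+1)$ and the second to $\xi_1-2\pi y_1$. So the commutator of $S$ and $R_1$ is a translation of $\xi_1$ by $\pm2\pi$. In the same way $SR_2$ and $R_2S$ differ only in that $\xi_2\mapsto\xi_2-2\pi(y_2+1)$ and $\xi_2\mapsto\xi_2-2\pi y_2$, so their commutator is a translation of $\xi_2$ by $\pm2\pi$. Hence homomorphisms $\pi_1(P)\to\mathbb Z$ kill the fiber loops and factor through $\pi_1(\mathbb R^4/\mathbb Z^4)=\mathbb Z^4$.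

It follows that every $h$ is $e^u$, $u\in\mathcal C^\infty(M)$, times a product of integer powers of $e^{2\pi ix_j},e^{2\pi iy_j}$ ($j=1,2$) and $e^{it}$. The factor $e^u$ contributes $\overline\partial_Mu$, whose class is zero. For the other generators $h^{-1}\overline\partial_Mh$ is a constant form: since $\overline W_jx_j=\frac12$, $\overline W_jy_j=\frac i2$ and $\overline Zt=1$, its only nonzero entry is $\pi i$ in slot $j$, $-\pi$ in slot $j$, and $i$ in slot $3$, respectively. The classes of all $h^{-1}\overline\partial_Mh$ thus form exactly $\Lambda$.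
\end{proof}

\section{How closed range fails on $M$}\label{sec:where}

By Theorem~\ref{thm:example}(2) and Theorem~\ref{thm:criterion}, the range of $\overline\partial_M$ in $\mathcal C^\infty_{0,2}(M)$ cannot be closed. We show this here directly, because the argument is explicit and is the model for the proof of Theorem~\ref{thm:criterion}(2). It is the analogue for $(0,1)$-forms of the bumps at the end of Section~\ref{sec:circle}. We first need functions on $P$ on which one $\overline W_j$ and the other $W_j$ vanish. For an integer $K\ge1$ put
\[
\psi_K(x,y)=\sum_{j\in\mathbb Z}e^{2\pi iKjy-\pi K(x-j)^2},\qquad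
\varphi_K=e^{iK\xi_1}\,\psi_K(x_1,y_1)\,\overline{\psi_K(x_2,y_2)} .
\]
Shifting the summation index gives $\psi_K(x+1,y)=e^{2\pi iKy}\psi_K(x,y)$, and $\psi_K(x,y+1)=\psi_K(x,y)$. So $\varphi_K$ is invariant under \eqref{eq:action} and is a function of weight $(K,0)$ on $P$. On weight $(K,0)$,
\[
2\overline W_1=\partial_{x_1}+i\partial_{y_1}+2\pi Kx_1,\qquad 2W_2=\partial_{x_2}-i\partial_{y_2}+2\pi Kx_2 .
\]
The first operator multiplies $e^{2\pi iKjy_1-\pi K(x_1-j)^2}$ by $-2\pi K(x_1-j)-2\pi Kj+2\pi Kx_1=0$, and the second one acts on $e^{-2\pi iKjy_2-\pi K(x_2-j)^2}$ by the same factor with $x_2$ in place of $x_1$. Hence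
\begin{equation}\label{eq:theta}
\overline W_1\varphi_K=0,\qquad W_2\varphi_K=0.
\end{equation}
By Parseval in $y$, $\int_0^1\!\int_0^1|\psi_K|^2\,dy\,dx=\int_{\mathbb R}e^{-2\pi Kx^2}dx=(2K)^{-1/2}$, so $\|\varphi_K\|^2_{L^2(P)}=2\pi^2/K$. Each $\mathcal C^m$ norm of $\varphi_K$ is bounded by a power of $K$.

\begin{remark}
If we had taken $r\equiv1$, then for $k=(K,0)$ we would have $a_k=K\sin t$ and $A_k=K(1-\cos t)$, and $\theta=(0,e^{-A_k}\varphi_K,0)$ would be closed by \eqref{eq:closed} and \eqref{eq:theta}. It would not be exact on $M$: $\overline W_2u=e^{-A_k}\varphi_K=:f$ implies $\|f\|^2=(\overline W_2u,f)=-(u,W_2f)=0$. The choice \eqref{eq:r} removes these classes.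
\end{remark}

\begin{proposition}
For the manifold $M$ of Section~\ref{sec:manifold}, $\overline\partial_M\mathcal C^\infty_{0,1}(M)$ is not closed in $\mathcal C^\infty_{0,2}(M)$.
\end{proposition}

\begin{proof}
Let $k=(K,0)$ and use $t\in[-\pi,\pi]$, so that
\[
K\min r\,(1-\cos t)\le A_k(t)=K\int_0^tr(s)\sin s\,ds\le K\max r\,(1-\cos t).
\]
Let $\chi(t)$ be a smooth cutoff, equal to $1$ for $|t|\le1$ and to $0$ for $|t|\ge2$, and put
\[
\theta_K=(0,f_K,0),\qquad f_K=\chi e^{-A_k}\varphi_K .
\]
By \eqref{eq:theta}, $\overline W_1f_K=0$, so the only nonzero component of $\overline\partial_M\theta_K$ is $\overline Zf_K=\chi'e^{-A_k}\varphi_K$, up to sign. On the support of $\chi'$ we have $A_k\ge\epsilon K$ with some $\epsilon>0$, so $\|\overline\partial_M\theta_K\|_{\mathcal C^m}=O(e^{-\epsilon K/2})$ for every $m$. On the other hand $A_k$ is bounded for $|t|\le K^{-1/2}$, uniformly in $K$, so $\|f_K\|^2\ge\epsilon'K^{-1/2}\|\varphi_K\|^2_{L^2(P)}\ge\epsilon''K^{-3/2}$.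

If the range were closed, the open mapping theorem would give forms $g_K$ with $\overline\partial_Mg_K=\overline\partial_M\theta_K$ and $\sup|g_K|=O(e^{-\epsilon K/2})$. The form $\theta_K-g_K$ would be closed, hence equal to $\overline\partial_Mu+c$ by Proposition~\ref{prop:H01}. Pair its component along $\overline W_2$ with $f_K$. By \eqref{eq:theta} $W_2f_K=0$, and $f_K$ has mean zero because its weight is not $0$. With $g_{K,2}=g_K(\overline W_2)$ we get
\[
\|f_K\|^2-(g_{K,2},f_K)=(\overline W_2u+c_2,f_K)=-(u,W_2f_K)+(c_2,f_K)=0 .
\]
So $\|f_K\|\le\|g_{K,2}\|=O(e^{-\epsilon K/2})$, which contradicts the lower bound.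
\end{proof}

Three ingredients were used: an almost closed form $\theta_K$, a test function annihilated by the adjoint of the one component of $\overline\partial_M$ that matters, and a lower bound for their pairing. In the next section we produce the same three, the second one approximately, near any point of any Lorentzian CR manifold.

\section{Closed range in degree $(0,2)$ gives nontrivializable bundles}\label{sec:range}

We now prove Theorem~\ref{thm:criterion}(2). Let $M$ be a compact Lorentzian CR manifold of CR dimension $n\ge1$ and $p\in M$. We write $O(N)$ for smooth functions or forms vanishing to order $N$ at $p$, and $O(\infty)$ for those vanishing to infinite order. A function $\zeta$ near $p$ is called \emph{approximately CR} if $\overline\partial_M\zeta=O(\infty)$. Sums and products of such functions are again approximately CR.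

\subsection{Approximate CR functions}
We cannot count on local CR functions, but approximate ones always exist and suffice.

\begin{lemma}\label{lem:approx}
There are approximately CR functions $\zeta_1,\dots,\zeta_{n+1}$ near $p$, vanishing at $p$, such that the $d\zeta_l(p)$ form a basis of the annihilator of $T^{0,1}_pM$.
\end{lemma}

\begin{proof}
Choose smooth complex functions $s_1,\dots,s_n,\rho_1,\dots,\rho_{n+1}$ vanishing at $p$ such that the $d\rho_l(p)$ form a basis of the annihilator of $T^{0,1}_pM$ and the $ds_j(p)$ restrict to a basis of $(T^{0,1}_pM)^*$. Near $p$ there is a frame of $T^{0,1}M$ with $\overline L_js_k=\delta_{jk}$. Its members commute: $[\overline L_j,\overline L_k]$ lies in $T^{0,1}M$ and kills every $s_l$. For a multi-index $\alpha$ the function $\frac{(-s)^\alpha}{\alpha!}\overline L^\alpha\rho_l$ is $O(|\alpha|)$. So the Taylor series of these functions at $p$ can be summed over all $\alpha$, and by Borel's theorem there is a smooth $\zeta_l$ with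
\[
\zeta_l=\sum_{|\alpha|\le N}\frac{(-s)^\alpha}{\alpha!}\,\overline L^\alpha\rho_l+O(N+1)\qquad\text{for every }N.
\]
When we apply $\overline L_j$ to the sum, the term in which $\overline L_j$ hits $(-s)^{\alpha+e_j}$ cancels the term in which it hits $\overline L^\alpha\rho_l$, for $|\alpha|\le N-1$. What is left is
\[
\overline L_j\zeta_l=\sum_{|\alpha|=N}\frac{(-s)^\alpha}{\alpha!}\,\overline L^{\alpha+e_j}\rho_l+O(N)=O(N)
\]
for every $N$. Finally $\zeta_l(p)=\rho_l(p)=0$ and $d\zeta_l(p)=d\rho_l(p)-\sum_j(\overline L_j\rho_l)(p)\,ds_j(p)=d\rho_l(p)$.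
\end{proof}

\begin{lemma}\label{lem:normal}
There are approximately CR functions $w,z_1,\dots,z_n$ near $p$, vanishing at $p$, such that $z$ and $\tau=\operatorname{Re}w$ together are coordinates near $p$ and
\begin{equation}\label{eq:normal}
\operatorname{Im}w=-|z_1|^2+\sum_{j\ge2}|z_j|^2+O(3).
\end{equation}
\end{lemma}

\begin{proof}
Let $\eta$ be a real nowhere zero form near $p$ annihilating $T^{1,0}M\oplus T^{0,1}M$. Taking linear combinations of the functions in Lemma~\ref{lem:approx}, we get $w,z_1,\dots,z_n$ with $dw(p)=\eta_p$ and $dw(p),dz_j(p)$ a basis of the annihilator of $T^{0,1}_pM$. The $dz_j(p)$ vanish on $T^{0,1}_pM$ and restrict to a basis of $(T^{1,0}_pM)^*$; for $d\overline z_j(p)$ the roles are exchanged. So $\eta_p,dz_j(p),d\overline z_j(p)$ are independent, $(z,\tau)$ are coordinates, and $\operatorname{Im}w=O(2)$ since $\eta$ is real. Its second-order part has the form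
\[
\operatorname{Re}Q(z)+\sum h_{jk}z_j\overline z_k+\tau\operatorname{Re}(c\cdot z)+e\tau^2
\]
with a complex quadratic form $Q$, a Hermitian matrix $h$, $c\in\mathbb C^n$ and $e\in\mathbb R$. Replace $w$ by $w-iQ(z)-iw(c\cdot z)-iew^2$. This is again approximately CR with the same differential at $p$, and since $w=\tau+O(2)$ it subtracts $\operatorname{Re}Q(z)+\tau\operatorname{Re}(c\cdot z)+e\tau^2+O(3)$ from $\operatorname{Im}w$. Hence we may assume $\operatorname{Im}w=\sum h_{jk}z_j\overline z_k+O(3)$.

We claim that $h$ is the Levi form at $p$ up to a nonzero real factor. Let $L_j$ be a frame of $T^{1,0}M$ with $L_jz_l=\delta_{jl}$ at $p$. At $p$ it also kills $\overline z_l$ and $\tau$, so $L_j=\partial/\partial z_j$ at $p$. Since $\overline L_kw=O(\infty)$ and $L_j\overline w=O(\infty)$, at $p$ we have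
\[
\eta([L_j,\overline L_k])=[L_j,\overline L_k]w=-\overline L_kL_jw=-\overline L_kL_j(2i\operatorname{Im}w)=-2ih_{jk},
\]
where the last equality holds because $\operatorname{Im}w=O(2)$. As $M$ is Lorentzian, $h$ is nondegenerate with one eigenvalue of one sign and $n-1$ of the other. Replacing $w$ by $-w$ if necessary, we may assume that exactly one eigenvalue is negative and the others are positive, and a complex linear change of $z$ gives \eqref{eq:normal}.
\end{proof}

\subsection{Test forms and test functions}
Let $w,z$ be as in Lemma~\ref{lem:normal}, and let $\overline L_1,\dots,\overline L_n$ be the frame of $T^{0,1}M$ near $p$ with $\overline L_k\overline z_j=\delta_{jk}$; as in Lemma~\ref{lem:approx}, it commutes.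

We look for an almost closed form with $\overline L_1$-component $e^{\lambda E}$ and all other components zero. For this it suffices that $\overline L_kE=O(\infty)$ for $k\ge2$ and that $e^{\lambda E}$ decays away from $p$. The approximately CR function $e^{i\lambda w}$ has modulus $e^{-\lambda\operatorname{Im}w}$, which decays in $z_2,\dots,z_n$ but grows in $z_1$. The growth can be repaired by adding $-2|z_1|^2$ to $iw$, which only $\overline L_1$ sees, and decay in $\tau$ comes from $-w^2$. Because there is exactly \emph{one} direction to repair, a form of degree $1$ suffices; this is where the Lorentzian signature enters. For the test function the roles are exchanged: it should be killed by $\overline L_1$, and the other directions may be repaired freely. So put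
\[
E=iw-w^2-2|z_1|^2,\qquad E'=-iw-w^2-2\sum_{j\ge2}|z_j|^2 .
\]
By \eqref{eq:normal} and $\operatorname{Re}w^2=\tau^2+O(4)$, both real parts are $-|z|^2-\tau^2+O(3)$. Write $x=(z,\tau)$ and $|x|^2=|z|^2+\tau^2$. Then near $p$
\begin{equation}\label{eq:E}
\begin{gathered}
\operatorname{Re}E,\ \operatorname{Re}E'\le-\tfrac12|x|^2,\qquad E+E'=-2w^2-2|z|^2,\\
\overline L_kE=O(\infty)\ (k\ge2),\qquad\overline L_1E'=O(\infty);
\end{gathered}
\end{equation}
the last two hold because $\overline L_k|z_j|^2=z_j\delta_{jk}+O(\infty)$. Let
\[
\varpi=dw\wedge dz_1\wedge\dots\wedge dz_n\wedge d\overline z_1\wedge\dots\wedge d\overline z_n,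
\]
which is nonzero at $p$. Its Lie derivative along $\overline L_1$ arises by replacing the factors, one at a time, by $d(\overline L_1w)=O(\infty)$, $d(\overline L_1z_j)=O(\infty)$ and $d(\overline L_1\overline z_j)=0$. So $\mathcal L_{\overline L_1}\varpi=O(\infty)$.

Let $V$ be an open neighborhood of $p$. Let $\chi$ be a cutoff equal to $1$ near $p$, with compact support $K\subset V$ in a ball about $p$ so small that all of the above is defined and \eqref{eq:E} holds on it. For $\lambda\ge1$ let $\theta_\lambda\in\mathcal C^\infty_{0,1}(M)$ be given by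
\[
\theta_\lambda(\overline L_1)=\chi e^{\lambda E},\qquad\theta_\lambda(\overline L_k)=0\ (k\ge2),
\]
extended by $0$, and put $v_\lambda=\chi e^{\lambda E'}$.

\begin{lemma}\label{lem:test}
For all $m,N$ the following hold.
\begin{enumerate}
\item[(a)] $\|\theta_\lambda\|_{\mathcal C^m}=O(\lambda^m)$ and $\|\overline\partial_M\theta_\lambda\|_{\mathcal C^m}=O(\lambda^{-N})$.
\item[(b)] There is $C_N$ such that $\displaystyle\Big|\int_V(\overline L_1u)\,v_\lambda\,\varpi\Big|\le C_N\lambda^{-N}\sup_K|u|$ for all $u\in\mathcal C^\infty(V)$.
\item[(c)] $\displaystyle\int\theta_\lambda(\overline L_1)\,v_\lambda\,\varpi=\lambda^{-(2n+1)/2}(\gamma+o(1))$ as $\lambda\to\infty$, with a constant $\gamma\ne0$.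
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each derivative of $e^{\lambda E}$ costs at most a factor $\lambda$, and $|e^{\lambda E}|\le1$ on $K$; this gives the first claim. As the frame commutes, the components of $\overline\partial_M\theta_\lambda$ are zero or, up to sign,
\[
\overline L_k(\chi e^{\lambda E})=(\overline L_k\chi+\lambda\chi\,\overline L_kE)\,e^{\lambda E},\qquad k\ge2 .
\]
Derivatives of order up to $m$ are bounded by $C\lambda^{m+1}$ times $|e^{\lambda E}|\le e^{-\lambda|x|^2/2}$ times derivatives of $\overline L_k\chi$, which vanish near $p$, or of $\chi\overline L_kE$, which are $O(|x|^{N'})$ for every $N'$ by \eqref{eq:E}. Since $|x|^{N'}e^{-\lambda|x|^2/2}\le C_{N'}\lambda^{-N'/2}$, the second claim follows.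

(b) The form $\mathcal L_{\overline L_1}(uv_\lambda\varpi)$ is the differential of a compactly supported form, so its integral vanishes and
\[
\int_V(\overline L_1u)\,v_\lambda\,\varpi=-\int_Vu\,\big[(\overline L_1v_\lambda)\,\varpi+v_\lambda\,\mathcal L_{\overline L_1}\varpi\big].
\]
Here $\overline L_1v_\lambda=(\overline L_1\chi+\lambda\chi\,\overline L_1E')e^{\lambda E'}$, and by \eqref{eq:E} and $\mathcal L_{\overline L_1}\varpi=O(\infty)$ the estimate of (a) applies to the bracket: it is $O(\lambda^{-N})$ uniformly, with support in $K$.

(c) By \eqref{eq:E} the integral is $\int\chi^2e^{-2\lambda(w^2+|z|^2)}\varpi$. Substitute $x=\lambda^{-1/2}x'$, which gives the factor $\lambda^{-(2n+1)/2}$. As $w=\tau+O(2)$, the remaining integrand converges pointwise to $e^{-2|z'|^2-2\tau'^2}$ times the constant form $\varpi_p$, and by \eqref{eq:E} it is dominated by a multiple of $e^{-|x'|^2}$. By dominated convergence (c) holds with $\gamma=\int e^{-2|z|^2-2\tau^2}\varpi_p\ne0$.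
\end{proof}

\subsection{Proof of Theorem~\ref{thm:criterion}(2)}
Assume that $\overline\partial_M\mathcal C^\infty_{0,1}(M)$ is closed. We have to show that $H^{0,1}(M)\to H^{0,1}(V)$ is nonzero for every nonempty open $V$. Suppose that it is zero for some $V$, that is, every $\theta\in\mathcal Z$ is exact on $V$. Fix $p\in V$ and choose $\chi,K,\theta_\lambda,v_\lambda$ as above.

The projection $\{(\theta,u)\in\mathcal Z\times\mathcal C^\infty(V):\overline\partial_Mu=\theta|_V\}\to\mathcal Z$ is then onto. By the open mapping theorem there are $m$ and $C$ such that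
\begin{equation}\label{eq:open1}
\text{every }\theta\in\mathcal Z\text{ equals }\overline\partial_Mu\text{ on }V\text{ for some }u\text{ with }\sup_K|u|\le C\|\theta\|_{\mathcal C^m}.
\end{equation}
The range of $\overline\partial_M$ on $\mathcal C^\infty_{0,1}(M)$ is a Fr\'echet space because it is closed. By the open mapping theorem for $\overline\partial_M$, there are $m',C'$ and $g_\lambda\in\mathcal C^\infty_{0,1}(M)$ with
\[
\overline\partial_Mg_\lambda=\overline\partial_M\theta_\lambda,\qquad\|g_\lambda\|_{\mathcal C^m}\le C'\|\overline\partial_M\theta_\lambda\|_{\mathcal C^{m'}}=O(\lambda^{-N})\text{ for all }N,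
\]
by Lemma~\ref{lem:test}(a). This is the only place where closed range is used. Now $\theta_\lambda'=\theta_\lambda-g_\lambda$ is closed with $\|\theta'_\lambda\|_{\mathcal C^m}=O(\lambda^m)$. By \eqref{eq:open1}, $\theta_\lambda'=\overline\partial_Mu_\lambda$ on $V$ with $\sup_K|u_\lambda|=O(\lambda^m)$, and by Lemma~\ref{lem:test}(b)
\[
\int\theta_\lambda'(\overline L_1)\,v_\lambda\,\varpi=\int_V(\overline L_1u_\lambda)\,v_\lambda\,\varpi=O(\lambda^{m-N})\quad\text{for all }N.
\]
But by Lemma~\ref{lem:test}(c), the bound on $g_\lambda$ and $|v_\lambda|=O(1)$, the left side equals $\lambda^{-(2n+1)/2}(\gamma+o(1))+O(\lambda^{-N})$ with $\gamma\ne0$. For large $\lambda$ this is a contradiction.\qed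

\subsection{The case $n\ne3$}\label{subsec:Y2}
For $n=1$ we have $\mathcal C^\infty_{0,2}(M)=0$, and the range is trivially closed. Let $n\ge2$, $n\neq3$. Then $2\notin\{1,n-1\}$, so condition $Y(2)$ holds, and $\overline\partial_M\mathcal C^\infty_{0,1}(M)$ is closed in $\mathcal C^\infty_{0,2}(M)$ by Kohn's theorem \cite{FK}. Theorem~\ref{thm:criterion} therefore gives families \eqref{eq:family} over every compact Lorentzian CR manifold of CR dimension $n\neq3$, as in \cite{BH}. For $n=3$ it gives them whenever the range is closed, and Theorem~\ref{thm:example} shows that the conclusion can fail when it is not.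

\begin{thebibliography}{9}

\bibitem{BH}
Judith Brinkschulte and C. Denson Hill,
\emph{Non locally trivializable $CR$ line bundles over compact Lorentzian $CR$ manifolds},
arXiv:1706.05346 (2017).

\bibitem{FK}
Folland and Kohn,
\emph{The Neumann problem for the Cauchy--Riemann complex},
1972.

\end{thebibliography}

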